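\title{Norm-preserving extension from the surfaces $M_\alpha$ in the tridisc}

\begin{abstract}
For $\alpha\in\mathbb C^3$ let $M_\alpha$ be the set of points of the tridisc $\mathbb D^3$ with $\alpha_1z_1+\alpha_2z_2+\alpha_3z_3=\bar\alpha_3z_1z_2+\bar\alpha_2z_1z_3+\bar\alpha_1z_2z_3$. We prove that when $|\alpha_1|,|\alpha_2|,|\alpha_3|$ satisfy the strict triangle inequality, every bounded holomorphic function on $M_\alpha$ extends to $\mathbb D^3$ with the same supremum norm, although $M_\alpha$ is not a holomorphic retract of $\mathbb D^3$. The extension can be taken in the Schur--Agler class, also for matrix-valued functions. The proof moves $M_\alpha$ to the surface $q_1q_2q_3=-1$ in the product of three half-planes and reduces a positivity statement in two variables to one variable by means of a matrix function $S$ such that both $S(t)$ and $tS(t)$ have nonnegative imaginary part.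
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\mathbb D$ be the open unit disc and let $D\subset\mathbb C^n$ be a domain. A function $f$ on a subset $V\subset D$ is \emph{holomorphic on $V$} if every $w\in V$ has an open neighborhood $W$ in $D$ and a holomorphic $g:W\to\mathbb C$ with $f=g$ on $V\cap W$. Matrix-valued functions are holomorphic on $V$ if their entries are. We write $H^\infty(V)$ for the algebra of bounded holomorphic functions on $V$, and we call $V$ an \emph{extension set} in $D$ if every $f\in H^\infty(V)$ extends to some $F\in H^\infty(D)$ with $\sup_D|F|=\sup_V|f|$.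

The equality of norms is a severe demand. On the cross $V=\{z_1z_2=0\}\subset\mathbb D^2$ the function $z_1+z_2$ has supremum norm $1$. Every extension $F$ has $F(0)=0$ and gradient $(1,1)$ at $0$, so $\lambda\mapsto F(\lambda,\lambda)$ has derivative $2$ at $0$, and the Schwarz lemma excludes $\sup|F|=1$. At the other extreme are the \emph{holomorphic retracts}, the sets $V$ for which there is a holomorphic map $\varrho:D\to D$ with $\varrho(D)\subset V$ and $\varrho|_V=\mathrm{id}$. A retract is an extension set, since $F=f\circ\varrho$ extends $f$ and takes only values of $f$.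

Between these extremes there is a necessary condition that involves two points at a time. Let $m(\lambda,\mu)=|\lambda-\mu|/|1-\bar\mu\lambda|$ and let $\rho=\operatorname{arctanh}m$ be the Poincar\'e distance on $\mathbb D$. For $z,w\in V$ the \emph{Carath\'eodory pseudodistance} and the \emph{Lempert function} are
\begin{align*}
c_V(z,w)&=\sup\{\rho(F(z),F(w)):\ F:V\to\mathbb D\text{ holomorphic on }V\},\\
l_V(z,w)&=\inf\{\rho(\lambda,\mu):\ f:\mathbb D\to\mathbb C^n\text{ holomorphic},\ f(\mathbb D)\subset V,\ f(\lambda)=z,\ f(\mu)=w\}.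
\end{align*}
The first measures how well functions on $V$ separate $z$ from $w$, the second how well discs in $V$ join them. Restriction of functions and the Schwarz--Pick lemma give $c_D|_{V\times V}\le c_V\le l_V$. If $V$ is an extension set, every competitor for $c_V$ extends to a map $D\to\overline{\mathbb D}$, which maps into $\mathbb D$ by the maximum principle, and so $c_V=c_D|_{V\times V}$. We call this equality the \emph{two-point test}. For the tridisc, $c_{\mathbb D^3}(z,w)=\max_k\rho(z_k,w_k)$.

For $\alpha=(\alpha_1,\alpha_2,\alpha_3)\in\mathbb C^3$ put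
\[
E_\alpha(z)=\alpha_1z_1+\alpha_2z_2+\alpha_3z_3-(\bar\alpha_3z_1z_2+\bar\alpha_2z_1z_3+\bar\alpha_1z_2z_3),\qquad M_\alpha=\{z\in\mathbb D^3:E_\alpha(z)=0\}.
\]
We call $\alpha$ \emph{non-degenerate} if $|\alpha_i|<|\alpha_j|+|\alpha_k|$ whenever $\{i,j,k\}=\{1,2,3\}$; this forces all $\alpha_j\ne0$. It is known, by Kosi\'nski and Zwonek, that for such $\alpha$
\begin{equation}\label{eq:KZ}
l_{M_\alpha}\equiv c_{M_\alpha}\equiv c_{\mathbb D^3}|_{M_\alpha\times M_\alpha}.
\end{equation}
The question treated here comes from \cite{KZ}: \emph{for non-degenerate $\alpha$, is $M_\alpha$ always an extension set in $\mathbb D^3$?}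

The simple evidence points both ways. Section~\ref{sec:retracts} shows that $M_\alpha$ is a retract exactly when $\alpha$ is degenerate, so for non-degenerate $\alpha$ the obvious mechanism of extension is missing. On the other hand, by \eqref{eq:KZ} these surfaces pass the two-point test. The extension property amounts to an $n$-point version of that test for every $n$, and we show that $M_\alpha$ passes all of them. We do not use \eqref{eq:KZ}.

The answer is yes, in a stronger form. Let $M_N$ be the algebra of complex $N\times N$ matrices with the operator norm. If $F=\sum_\nu F_\nu z^\nu$ is holomorphic from $\mathbb D^3$ to $M_N$ and $T=(T_1,T_2,T_3)$ is a commuting triple of operators on a Hilbert space $\mathcal K$ with $\|T_k\|<1$, put $F(T)=\sum_\nu F_\nu\otimes T^\nu$, an operator on $\mathbb C^N\otimes\mathcal K$; the series converges absolutely (Section~\ref{sec:tools}). We call $F$ \emph{Schur--Agler} if $\|F(T)\|\le1$ for all such $T$. Taking scalars for $T_k$ shows that a Schur--Agler function satisfies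 $\|F\|\le1$ on $\mathbb D^3$.

\begin{theorem}\label{thm:main}
Let $\alpha$ be non-degenerate and let $f:M_\alpha\to M_N$ be holomorphic with $\sup\|f\|\le1$. Then there is a Schur--Agler function $F$ on $\mathbb D^3$ with $F|_{M_\alpha}=f$. In particular, $M_\alpha$ is an extension set in $\mathbb D^3$.
\end{theorem}

\begin{theorem}\label{thm:comp}
\begin{enumerate}
\item[(a)] $M_\alpha$ is an extension set in $\mathbb D^3$ for every $\alpha\in\mathbb C^3$.
\item[(b)] If $\alpha$ is non-degenerate and $T$ is a commuting triple with $\|T_k\|<1$ and $E_\alpha(T)=0$, then $\|p(T)\|\le\sup_{M_\alpha}\|p\|$ for every matrix polynomial $p$.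
\item[(c)] If $\alpha$ is non-degenerate, $M_\alpha$ is not a holomorphic retract of $\mathbb D^3$.
\end{enumerate}
\end{theorem}

The plan is as follows. M\"obius maps in each coordinate carry $M_\alpha$ onto the surface $q_1q_2q_3=-1$ in the product of three upper half-planes (Section~\ref{sec:normal}). A duality argument reduces Theorem~\ref{thm:main} to a positivity statement for finitely many points, Proposition~\ref{prop:key} (Section~\ref{sec:reduction}). That statement is proved by an Ando-type argument, in which the second coordinate is made a matrix function $S$ of the first (Section~\ref{sec:stieltjes}) and $f(t,S(t))$ is shown to be contractive (Section~\ref{sec:proofkey}).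

Throughout, $\mathrm i$ is the imaginary unit, $\mathbb H=\{\operatorname{Im}t>0\}$, $\mathbb T$ is the unit circle, $X>0$ and $X\ge0$ mean Hermitian positive definite and semidefinite, and $\sigma(X)$ is the spectrum of $X$.

\section{Which $M_\alpha$ are retracts}\label{sec:retracts}

\begin{proposition}\label{prop:retract}
The set $M_\alpha$ is a holomorphic retract of $\mathbb D^3$ if $\alpha$ is degenerate, and it is not if $\alpha$ is non-degenerate.
\end{proposition}

\begin{proof}
Let $\alpha$ be degenerate. If $\alpha=0$, then $M_\alpha=\mathbb D^3$. Otherwise, since $E_\alpha$ is unchanged when the coordinates of $z$ and of $\alpha$ are permuted together, we may assume $|\alpha_1|\ge|\alpha_2|+|\alpha_3|$ and $\alpha_1\ne0$. Write $E_\alpha=z_1p-\tilde p$ with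
\[
p=\alpha_1-\bar\alpha_3z_2-\bar\alpha_2z_3,\qquad\tilde p=\bar\alpha_1z_2z_3-\alpha_2z_2-\alpha_3z_3 .
\]
The polynomial $p$ has no zeros in $\mathbb D^2$, so $M_\alpha=\{z\in\mathbb D^3:z_1=h(z_2,z_3)\}$ with $h=\tilde p/p$. We claim that $h(\mathbb D^2)\subset\mathbb D$. On $\mathbb T^2$ we have $\tilde p=z_2z_3\,\overline{p}$, so $|\tilde p|=|p|$; but $p$ may vanish there. Replace $\alpha_1$ by $(1+\varepsilon)\alpha_1$. The resulting $h_\varepsilon$ is holomorphic near $\overline{\mathbb D}{}^2$ and unimodular on $\mathbb T^2$, so $|h_\varepsilon|\le1$ on $\mathbb D^2$ by the maximum principle in each variable. Letting $\varepsilon\to0$ gives $|h|\le1$, and $h(0)=0$ gives $|h|<1$. Hence $\varrho(z)=(h(z_2,z_3),z_2,z_3)$ is a retraction onto $M_\alpha$.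

Let $\alpha$ be non-degenerate and suppose that $\varrho$ is a retraction onto $M_\alpha$. The differential of $E_\alpha$ at $0\in M_\alpha$ is the nonzero form $\ell(v)=\alpha_1v_1+\alpha_2v_2+\alpha_3v_3$, so near $0$ the set $M_\alpha$ is a submanifold with tangent plane $\ker\ell$. Let $P=\varrho'(0)$. From $\varrho|_{M_\alpha}=\mathrm{id}$ we get $Pv=v$ on $\ker\ell$, so $Pv=v-\ell(v)c$ for some $c\in\mathbb C^3$. From $E_\alpha\circ\varrho=0$ we get $\ell\circ P=0$, that is, $\ell(c)=1$. For $v\in\mathbb D^3$ the Schwarz lemma applied to $\lambda\mapsto\varrho_k(\lambda v)$ gives $|(Pv)_k|\le1$, so the moduli of the entries in the $k$-th row of $P$ have sum at most $1$. With $\{i,j,k\}=\{1,2,3\}$ this reads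
\[
1\ge|1-\alpha_kc_k|+|c_k|(|\alpha_i|+|\alpha_j|)\ge1+|c_k|\,(|\alpha_i|+|\alpha_j|-|\alpha_k|).
\]
The strict triangle inequality forces $c_k=0$ for every $k$, which contradicts $\ell(c)=1$.
\end{proof}

This proves Theorem~\ref{thm:comp}(c), and Theorem~\ref{thm:comp}(a) for degenerate $\alpha$; for non-degenerate $\alpha$, part (a) is contained in Theorem~\ref{thm:main}.

\section{Three standard facts}\label{sec:tools}

\subsection*{Kernels on the half-plane and on the disc}
Every biholomorphic map $\varphi:\mathbb H\to\mathbb D$ has the form $\varphi(t)=\omega\,(t-p)/(t-\bar p)$ with $p\in\mathbb H$, $|\omega|=1$. Since $(t-\bar p)(\bar s-p)-(t-p)(\bar s-\bar p)=-(p-\bar p)(t-\bar s)$, we have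
\begin{equation}\label{eq:mobius}
1-\overline{\varphi(s)}\,\varphi(t)=\overline{\chi(s)}\cdot\big(-\mathrm i(t-\bar s)\big)\cdot\chi(t),\qquad\chi(t)=\frac{\sqrt{2\operatorname{Im}p}}{t-\bar p}\ne0 .
\end{equation}
Thus $-\mathrm i(t-\bar s)$ plays on $\mathbb H$ the role of $1-\bar\lambda\mu$ on $\mathbb D$. Its real part is $\operatorname{Im}s+\operatorname{Im}t>0$, so
\begin{equation}\label{eq:laplace}
\frac1{-\mathrm i(t-\bar s)}=\int_0^\infty\overline{e^{\mathrm ixs}}\,e^{\mathrm ixt}\,dx\qquad(s,t\in\mathbb H).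
\end{equation}

\subsection*{Contractive functions of one variable}

\begin{lemma}\label{lem:pick}
Let $\Phi:\mathbb H\to M_M$ be holomorphic with $\|\Phi\|\le1$, let $t_1,\dots,t_d\in\mathbb H$ (not necessarily distinct) and $\xi_1,\dots,\xi_d\in\mathbb C^M$. Then
\[
\sum_{j,l}\frac{\xi_j^*\big(I-\Phi(t_j)^*\Phi(t_l)\big)\xi_l}{-\mathrm i(t_l-\bar t_j)}\ge0 .
\]
\end{lemma}

\begin{proof}
Fix $\varphi$ and $\chi$ as in \eqref{eq:mobius} and put $\lambda_j=\varphi(t_j)$. The function $\Theta(z)=\Phi(\varphi^{-1}(\bar z))^*$ is holomorphic and contractive on $\mathbb D$, so multiplication by $\Theta$ is a contraction $\mathcal L$ of the Hardy space $H^2(\mathbb D,\mathbb C^M)$. With $k_w(z)=1/(1-z\bar w)$ one has $\langle u,k_w\xi\rangle=\xi^*u(w)$, hence $\mathcal L^*(k_w\xi)=k_w\Theta(w)^*\xi$. For $u=\sum_lk_{\bar\lambda_l}\chi(t_l)\xi_l$,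
\[
0\le\|u\|^2-\|\mathcal L^*u\|^2=\sum_{j,l}\frac{\overline{\chi(t_j)}\chi(t_l)}{1-\bar\lambda_j\lambda_l}\,\xi_j^*\big(I-\Phi(t_j)^*\Phi(t_l)\big)\xi_l,
\]
and \eqref{eq:mobius} identifies the fraction with $1/(-\mathrm i(t_l-\bar t_j))$.
\end{proof}

\subsection*{The power series calculus}
Let $T$ be a commuting triple with $\theta=\max_k\|T_k\|<r<1$ and let $F:\mathbb D^3\to M_N$ be holomorphic, not necessarily bounded. Cauchy's estimates give $\|F_\nu\|\le r^{-|\nu|}\max_{(r\mathbb T)^3}\|F\|$, so
\begin{equation}\label{eq:calculus}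
\|F(T)\|\le\sum_\nu\|F_\nu\|\,\theta^{|\nu|}\le(1-\theta/r)^{-3}\max_{(r\mathbb T)^3}\|F\|.
\end{equation}
Hence the series for $F(T)$ converges absolutely and may be summed in any order. Applied to $F_n-F$, \eqref{eq:calculus} shows that $F_n(T)\to F(T)$ in norm when $F_n\to F$ locally uniformly. Multiplying two absolutely convergent series and using $T^\mu T^\nu=T^{\mu+\nu}$ gives $(FK)(T)=F(T)K(T)$.

\section{A normal form}\label{sec:normal}

The equation $E_\alpha=0$ has degree one in each variable, and this shape survives a M\"obius change in any one variable. We use these changes to reach the simplest equation of this shape. Put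
\[
\mathcal M=\{q\in\mathbb H^3:q_1q_2q_3=-1\}.
\]

\begin{proposition}\label{prop:normal}
Let $\alpha$ be non-degenerate. There are biholomorphic maps $\psi_k:\mathbb D\to\mathbb H$ such that $\Psi=\psi_1\times\psi_2\times\psi_3$ satisfies $\Psi(M_\alpha)=\mathcal M$, and $E_\alpha\circ\Psi^{-1}$ is $q_1q_2q_3+1$ times a zero-free holomorphic function. In particular $dE_\alpha\ne0$ on $M_\alpha$.
\end{proposition}

\begin{proof}
\emph{Rotation.} Write $\alpha_j=r_je^{\mathrm i\tau_j}$ with $r_j>0$, let $\tau=\tau_1+\tau_2+\tau_3$ and $z_j=e^{\mathrm i(\tau-\tau_j)}\hat z_j$. For $\{i,j,k\}=\{1,2,3\}$ we get $\alpha_iz_i=e^{\mathrm i\tau}r_i\hat z_i$ and $\bar\alpha_iz_jz_k=e^{\mathrm i(2\tau-\tau_i-\tau_j-\tau_k)}r_i\hat z_j\hat z_k=e^{\mathrm i\tau}r_i\hat z_j\hat z_k$. So $E_\alpha(z)=e^{\mathrm i\tau}\sum_ir_i(\hat z_i-\hat z_j\hat z_k)$.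

\emph{Right half-plane.} Put $w_j=(1+\hat z_j)/(1-\hat z_j)$, so that $\operatorname{Re}w_j>0$ and $\hat z_j=(w_j-1)/(w_j+1)$. Then $(\hat z_i-\hat z_j\hat z_k)\prod_\nu(w_\nu+1)$ equals
\[
(w_i-1)(w_j+1)(w_k+1)-(w_i+1)(w_j-1)(w_k-1)=2(w_iw_j+w_iw_k-w_jw_k-1).
\]
With $\beta_i=r_j+r_k-r_i$ and $\beta=r_1+r_2+r_3$, summing over $i$ with weights $r_i$ gives
\[
e^{-\mathrm i\tau}E_\alpha(z)\prod_\nu(w_\nu+1)=2(\beta_1w_2w_3+\beta_2w_1w_3+\beta_3w_1w_2-\beta).
\]

\emph{Scaling.} Non-degeneracy says that all $\beta_j>0$. Put $w_j=s\beta_ju_j$ with $s=\sqrt{\beta/(\beta_1\beta_2\beta_3)}$. Then $\operatorname{Re}u_j>0$, and the right side becomes $2\beta(u_1u_2+u_1u_3+u_2u_3-1)$. This step is where the normal form uses non-degeneracy: the dilation preserves the half-plane because $s\beta_j>0$.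

\emph{Upper half-plane.} Put $q_j=(1+\mathrm iu_j)/(1-\mathrm iu_j)$. Since $\operatorname{Im}q_j=2\operatorname{Re}u_j/|1-\mathrm iu_j|^2$, this M\"obius map takes $\{\operatorname{Re}u>0\}$ onto $\mathbb H$. In $\prod(1+\mathrm iu_j)+\prod(1-\mathrm iu_j)$ the terms of odd degree cancel, leaving $2(1-u_1u_2-u_1u_3-u_2u_3)$. Therefore
\[
2\beta(u_1u_2+u_1u_3+u_2u_3-1)=-\beta\prod_j(1-\mathrm iu_j)\cdot(q_1q_2q_3+1).
\]
The factors $w_j+1$ and $1-\mathrm iu_j$ do not vanish. Finally, on $\mathcal M$ the differential of $E_\alpha\circ\Psi^{-1}$ is a nonzero multiple of $d(q_1q_2q_3)$, whose first component is $q_2q_3\ne0$.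
\end{proof}

\begin{remark}\label{rem:triangle}
The triangle in the hypothesis is visible in $\Psi$. At $z=0$ we have $u_1=1/(s\beta_1)=\sqrt{\beta_2\beta_3/(\beta\beta_1)}$, which by the half-angle formula is $\tan(\theta_1/2)$ for the angle $\theta_1$ opposite the side $r_1$ in the triangle with sides $r_1,r_2,r_3$. So $\Psi(0)=(e^{\mathrm i\theta_1},e^{\mathrm i\theta_2},e^{\mathrm i\theta_3})$, and $\Psi(0)\in\mathcal M$ says that $\theta_1+\theta_2+\theta_3=\pi$.
\end{remark}

Since $\operatorname{Im}(-1/w)=\operatorname{Im}w/|w|^2$, the surface $\mathcal M$ is the graph $\{(a,b,-1/(ab)):(a,b)\in\Omega\}$ over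
\[
\Omega=\{(a,b)\in\mathbb H^2:\operatorname{Im}(ab)>0\}=\{(a,b)\in\mathbb H^2:\arg a+\arg b<\pi\},
\]
with arguments in $(0,\pi)$. A function holomorphic on $M_\alpha$ is locally the restriction of an ambient holomorphic function, so its composition with $(a,b)\mapsto\Psi^{-1}(a,b,-1/(ab))$ is holomorphic on $\Omega$. We regard holomorphic functions on $\Omega$ as functions on $\mathcal M$ and write $f(q)=f(q_1,q_2)$ for $q\in\mathcal M$.

\section{Reduction to a positivity statement}\label{sec:reduction}

We build the extension as a limit of Schur--Agler functions that agree with $f$ at finitely many points. The first lemma produces such a function from an algebraic decomposition of the data.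

\begin{lemma}\label{lem:realization}
Let $z(1),\dots,z(n)\in\mathbb D^3$ and $w_1,\dots,w_n\in M_N$. Suppose that there are block matrices $\Gamma'_k=[\Gamma'_k(j,l)]_{j,l=1}^n\ge0$ with $N\times N$ blocks such that
\begin{equation}\label{eq:decompD}
I-w_j^*w_l=\sum_{k=1}^3\big(1-\overline{z_k(j)}z_k(l)\big)\Gamma'_k(j,l)\qquad(1\le j,l\le n).
\end{equation}
Then there is a Schur--Agler function $F$ with $F(z(l))=w_l$ for all $l$.
\end{lemma}

\begin{proof}
Let $m=nN$ and let $\gamma_k(l)$ be the $l$-th block column of $(\Gamma_k')^{1/2}$, an $m\times N$ matrix, so that $\Gamma'_k(j,l)=\gamma_k(j)^*\gamma_k(l)$. Moving the negative terms of \eqref{eq:decompD} across gives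
\[
I+\sum_k\overline{z_k(j)}z_k(l)\,\gamma_k(j)^*\gamma_k(l)=w_j^*w_l+\sum_k\gamma_k(j)^*\gamma_k(l).
\]
So the vectors $\big(y,(z_k(l)\gamma_k(l)y)_k\big)$, for $y\in\mathbb C^N$ and $1\le l\le n$, have the same mutual inner products as the vectors $\big(w_ly,(\gamma_k(l)y)_k\big)$. Sending the former to the latter defines a linear isometry between two subspaces of $\mathbb C^N\oplus\mathbb C^{3m}$. These have equal dimension, hence equal codimension, and the isometry extends to a unitary $\mathcal U=[U_{\mu\nu}]_{\mu,\nu=1,2}$ of $\mathbb C^N\oplus\mathbb C^{3m}$. Let $Z=z_1I_m\oplus z_2I_m\oplus z_3I_m$. For $z\in\mathbb D^3$ we have $\|U_{22}Z\|<1$; put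
\[
X(z)=(I-U_{22}Z)^{-1}U_{21},\qquad F(z)=U_{11}+U_{12}ZX(z).
\]
These definitions say that $\mathcal U(y,ZXy)=(Fy,Xy)$ for $y\in\mathbb C^N$.

\emph{Interpolation.} Let $z=z(l)$ and let $\gamma$ be the column $(\gamma_k(l))_k$. By construction $\mathcal U(y,Z\gamma y)=(w_ly,\gamma y)$. The second component gives $\gamma=U_{21}+U_{22}Z\gamma$, so $\gamma=X(z(l))$; the first gives $w_l=U_{11}+U_{12}Z\gamma=F(z(l))$.

\emph{Schur--Agler property.} Let $T$ be a commuting triple on $\mathcal K$ with $\|T_k\|<1$. Put $\tilde Z=\bigoplus_kI_m\otimes T_k$, of norm $\max_k\|T_k\|<1$, and $\tilde U_{\mu\nu}=U_{\mu\nu}\otimes I_{\mathcal K}$, and define $\tilde X,\tilde F$ by the same formulas. The homogeneous part of degree $\nu+1$ of $F$ is $U_{12}Z(U_{22}Z)^\nu U_{21}$, and its value at $T$ is $\tilde U_{12}\tilde Z(\tilde U_{22}\tilde Z)^\nu\tilde U_{21}$. Summing the series for $F(T)$ by degree gives $F(T)=\tilde F$. Since $\mathcal U\otimes I_{\mathcal K}$ is unitary and maps $(y,\tilde Z\tilde Xy)$ to $(\tilde Fy,\tilde Xy)$,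
\[
\|y\|^2-\|F(T)y\|^2=\|\tilde Xy\|^2-\|\tilde Z\tilde Xy\|^2\ge0.\qedhere
\]
\end{proof}

It remains to find the decomposition \eqref{eq:decompD} when the points lie on $M_\alpha$ and $w_j=f(z(j))$. The matrices that admit such a decomposition form a convex cone, so membership can be tested against the dual cone. Written in half-plane coordinates, that test is the following statement, which is the heart of the paper. For points $q(1),\dots,q(d)\in\mathbb H^3$ let $J_k$ be the $d\times d$ matrix
\[
J_k(j,l)=-\mathrm i\big(q_k(l)-\overline{q_k(j)}\big),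
\]
which is Hermitian with nonzero entries, and let $\circ$ denote the entrywise product.

\begin{proposition}\label{prop:key}
Let $q(1),\dots,q(d)\in\mathcal M$, not necessarily distinct, and let $G=(g_{jl})$ be a Hermitian $d\times d$ matrix with $J_k\circ G>0$ for $k=1,2,3$. Then for every holomorphic $f:\Omega\to M_N$ with $\|f\|\le1$ and all $\eta_1,\dots,\eta_d\in\mathbb C^N$,
\begin{equation}\label{eq:key}
\sum_{j,l}g_{jl}\;\eta_j^*\big(I-f(q(j))^*f(q(l))\big)\eta_l\ge0 .
\end{equation}
\end{proposition}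

The proof occupies Sections~\ref{sec:stieltjes} and~\ref{sec:proofkey}. Three remarks explain the statement.

\begin{remark}[Operator form]\label{rem:operator}
Let $Q_k=\operatorname{diag}(q_k(j))$. By \eqref{eq:laplace}, $G=\int_0^\infty(e^{\mathrm ixQ_1})^*(J_1\circ G)e^{\mathrm ixQ_1}dx>0$, so $\langle x,y\rangle_G=y^*Gx$ is an inner product on $\mathbb C^d$. Since $J_k\circ G=-\mathrm i(GQ_k-Q_k^*G)$, we have $x^*(J_k\circ G)x=2\operatorname{Im}\langle Q_kx,x\rangle_G$. The hypothesis says that the commuting operators $Q_1,Q_2,Q_3$, whose product is $-I$, have positive imaginary part; for $N=1$ the conclusion says that $\operatorname{diag}(f(q(j)))$ is a contraction for $\langle\cdot,\cdot\rangle_G$.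
\end{remark}

\begin{remark}[The hypotheses are needed]
For $f=\varphi(q_k)$ with $\varphi$ as in \eqref{eq:mobius}, the matrix in \eqref{eq:key} is $[\,\overline{\chi(q_k(j))}\,(J_k\circ G)_{jl}\,\chi(q_k(l))\,]$. So \eqref{eq:key} for all $f$ implies $J_k\circ G\ge0$ for each $k$. The proposition says that the three coordinate functions test \eqref{eq:key} for all contractive $f$.
\end{remark}

\begin{remark}[Two points]
Let $d=2$, $N=1$, $g_{11}=g_{22}=1$, $g_{12}=\gamma$, and let $\varphi_k=\psi_k^{-1}$. Recall that $1-m(\lambda,\mu)^2=(1-|\lambda|^2)(1-|\mu|^2)/|1-\bar\lambda\mu|^2$. By \eqref{eq:mobius}, $J_k\circ G>0$ means $|\gamma|^2<1-m_k^2$, where $m_k=m(\varphi_k(q_k(1)),\varphi_k(q_k(2)))$. For $f$ with values $w_1,w_2\in\mathbb D$, \eqref{eq:key} means $|\gamma|^2\le1-m(w_1,w_2)^2$. Letting $|\gamma|^2$ increase to $1-\max_km_k^2$ gives $m(w_1,w_2)\le\max_km_k$. This case of the proposition is the two-point test.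
\end{remark}

\begin{lemma}\label{lem:decomp}
Let $f:\Omega\to M_N$ be holomorphic with $\|f\|\le1$, let $q(1),\dots,q(n)\in\mathcal M$ be distinct and $w_j=f(q(j))$. Then there are block matrices $\Gamma_k=[\Gamma_k(j,l)]\ge0$ with $N\times N$ blocks such that $I-w_j^*w_l=\sum_{k=1}^3J_k(j,l)\Gamma_k(j,l)$ for all $j,l$.
\end{lemma}

\begin{proof}
Index $nN\times nN$ matrices by pairs $(j,u)$ with $1\le j\le n$, $1\le u\le N$. For such a matrix $Y$ let $J_k\circ Y$ be the matrix with blocks $J_k(j,l)Y(j,l)$; this is the entrywise product for the list of $d=nN$ points in which each $q(j)$ is repeated $N$ times. On the real space of Hermitian matrices use the pairing $\langle X,Y\rangle=\sum_{p,p'}X_{pp'}Y_{pp'}=\operatorname{tr}(XY^\top)$. It is real and nondegenerate, and $\langle J_k\circ X,Y\rangle=\langle X,J_k\circ Y\rangle$. If $\langle\Gamma,Y\rangle\ge0$ for all $\Gamma\ge0$, then $Y\ge0$, because $\Gamma=(\bar y_py_{p'})$ gives $\langle\Gamma,Y\rangle=y^*Yy$.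

\emph{The cone.} Let $\mathcal C=\{\sum_kJ_k\circ\Gamma_k:\Gamma_k\ge0\}$, a convex cone. With $\mu=\min_{j,k}\operatorname{Im}q_k(j)>0$,
\[
\operatorname{tr}\sum_kJ_k\circ\Gamma_k=\sum_{k,j}2\operatorname{Im}q_k(j)\operatorname{tr}\Gamma_k(j,j)\ge2\mu\sum_k\operatorname{tr}\Gamma_k\ge2\mu\sum_k\|\Gamma_k\|.
\]
So along a convergent sequence in $\mathcal C$ the matrices $\Gamma_k$ stay bounded, and passing to a subsequence shows that $\mathcal C$ is closed. Suppose that $W=[I-w_j^*w_l]\notin\mathcal C$. Separating the point $W$ from the closed convex cone $\mathcal C$ gives a Hermitian $H$ with $\langle W,H\rangle<0$ and $\langle X,H\rangle\ge0$ for $X\in\mathcal C$. Then $\langle\Gamma,J_k\circ H\rangle\ge0$ for all $\Gamma\ge0$, so $J_k\circ H\ge0$ for $k=1,2,3$.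

\emph{Strict positivity.} Proposition~\ref{prop:key} needs definite matrices, so we perturb $H$. Let $H_0$ be the Hermitian matrix with blocks $\prod_kJ_k(j,l)^{-1}I_N$. For $\{k,k',k''\}=\{1,2,3\}$, the matrix $J_k\circ H_0$ has blocks $J_{k'}(j,l)^{-1}J_{k''}(j,l)^{-1}I_N$, and by \eqref{eq:laplace} the scalars here form the Gram matrix in $L^2((0,\infty)^2)$ of the functions
\[
\epsilon_l(x,x')=e^{\mathrm i(xq_{k'}(l)+x'q_{k''}(l))},\qquad1\le l\le n .
\]
Two coordinates of a point of $\mathcal M$ determine the third, so the pairs $(q_{k'}(l),q_{k''}(l))$ are distinct. For $l\ne l'$ at most one $v>0$ makes $q_{k'}(l)+vq_{k''}(l)$ equal to $q_{k'}(l')+vq_{k''}(l')$; choose $v>0$ so that all these numbers $\lambda_l$ are distinct. On the ray $(x,vx)$ the continuous functions $\epsilon_l$ restrict to the exponentials $e^{\mathrm ix\lambda_l}$, which are linearly independent. So the $\epsilon_l$ are independent, their Gram matrix is positive definite, and $J_k\circ H_0>0$. Put $G=H+\varepsilon H_0$ with $\varepsilon>0$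 so small that $\langle W,G\rangle<0$. Then $J_k\circ G>0$ for all $k$.

\emph{Contradiction.} Apply Proposition~\ref{prop:key} to the list of $nN$ points, with $\eta_{(j,u)}$ the $u$-th standard basis vector of $\mathbb C^N$. The left side of \eqref{eq:key} is $\sum G_{(j,u),(l,v)}(I-w_j^*w_l)_{uv}=\langle W,G\rangle$, so $\langle W,G\rangle\ge0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, given Proposition~\ref{prop:key}]
Let $z(1),z(2),\dots$ be a dense sequence of distinct points of $M_\alpha$, let $q(j)=\Psi(z(j))$ and $w_j=f(z(j))$. Fix $n$ and take $\Gamma_k$ from Lemma~\ref{lem:decomp} for the first $n$ points, applied to $f$ regarded as a function on $\Omega$. By \eqref{eq:mobius} for $\varphi_k=\psi_k^{-1}$ we have $1-\overline{z_k(j)}z_k(l)=\overline{\chi_k(j)}J_k(j,l)\chi_k(l)$ with nonzero numbers $\chi_k(l)$. So \eqref{eq:decompD} holds with $\Gamma'_k(j,l)=\overline{\chi_k(j)}^{\,-1}\Gamma_k(j,l)\chi_k(l)^{-1}$, and $\Gamma'_k\ge0$ because it is congruent to $\Gamma_k$. Lemma~\ref{lem:realization}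 gives a Schur--Agler function $F_n$ with $F_n(z(j))=w_j$ for $j\le n$.

Since $\|F_n\|\le1$, Montel's theorem gives a subsequence converging locally uniformly to a holomorphic $F$. It equals $f$ at every $z(j)$, hence on $M_\alpha$ by continuity. By Section~\ref{sec:tools}, $F_n(T)\to F(T)$ in norm along the subsequence, so $F$ is Schur--Agler.

If $f\in H^\infty(M_\alpha)$ is scalar and $f\not\equiv0$, apply this to $f/\sup|f|$ and scale back. The extension $F$ has $\sup_{\mathbb D^3}|F|\le\sup_{M_\alpha}|f|$, and the reverse inequality holds for any extension. For $f\equiv0$ take $F=0$.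
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:comp}(b)]
Padding $p$ with zero rows or columns makes it square without changing norms. It suffices to show $\|p(T)\|\le1$ when $\sup_{M_\alpha}\|p\|\le1$: the general case follows by scaling, and if the supremum is $0$ we apply this to all multiples of $p$. Let $F$ be a Schur--Agler extension of $p|_{M_\alpha}$. The quotient $K=(F-p)/E_\alpha$ is holomorphic off $M_\alpha$. Near a point of $M_\alpha$ the function $E_\alpha$ is one of a system of local coordinates, because $dE_\alpha\ne0$, and $F-p$ vanishes where this coordinate does; so $K$ extends holomorphically to $\mathbb D^3$. Multiplicativity of the calculus gives $F(T)-p(T)=(I_N\otimes E_\alpha(T))K(T)=0$, and $\|p(T)\|=\|F(T)\|\le1$.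
\end{proof}

\section{A matrix Stieltjes function}\label{sec:stieltjes}

From now on we are in the situation of Proposition~\ref{prop:key}. Write $q(j)=(a_j,b_j,c_j)$ with $c_j=-1/(a_jb_j)$, and let $A=\operatorname{diag}(a_j)$, $B=\operatorname{diag}(b_j)$. Since $c_l-\bar c_j=(a_lb_l-\overline{a_jb_j})/(a_lb_l\,\overline{a_jb_j})$, the hypotheses say that the three matrices
\begin{align*}
N_A&=-\mathrm i(GA-A^*G)=J_1\circ G,\qquad N_B=-\mathrm i(GB-B^*G)=J_2\circ G,\\
N_{AB}&=-\mathrm i(GAB-B^*A^*G)=(AB)^*(J_3\circ G)(AB)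
\end{align*}
are positive definite. Let $e_j$ be the standard basis of $\mathbb C^d$, $L=N_A^{1/2}$ and $x_j=Le_j$. Then
\begin{equation}\label{eq:x}
x_j^*x_l=(N_A)_{jl}=-\mathrm i(a_l-\bar a_j)\,g_{jl}.
\end{equation}

\subsection*{The idea}
If $f$ depends on $a$ alone, \eqref{eq:key} is Lemma~\ref{lem:pick} for $\Phi(t)=I_d\otimes f(t)$, $t_j=a_j$ and $\xi_j=x_j\otimes\eta_j$: by \eqref{eq:x} the denominators cancel against $x_j^*x_l$ and leave $g_{jl}$. The same computation works for any contractive $\Phi:\mathbb H\to M_d\otimes M_N$ with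
\begin{equation}\label{eq:goal}
\Phi(a_j)(x_j\otimes\eta)=x_j\otimes f(a_j,b_j)\eta\qquad(\eta\in\mathbb C^N).
\end{equation}
For general $f$ the natural candidate is $\Phi(t)=f(t,S(t))$, where $S$ is a $d\times d$ matrix function with $S(a_j)x_j=b_jx_j$. A scalar function cannot serve, since $a_j=a_l$ may occur with $b_j\ne b_l$; the matrix $S(a_j)$ can have both $b_j$ and $b_l$ as eigenvalues. For $f(t,S(t))$ to make sense, each eigenvalue $\mu$ of $S(t)$ should satisfy $(t,\mu)\in\Omega$, that is, $\operatorname{Im}\mu>0$ and $\operatorname{Im}(t\mu)>0$. So we want both $S(t)$ and $tS(t)$ to have nonnegative imaginary part. Functions of the form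
\begin{equation}\label{eq:S}
S(t)=C+R^*(D-t)^{-1}R,\qquad C>0,\ D>0,
\end{equation}
have this property; we call them matrix Stieltjes functions.

The interpolation conditions tell us how to choose $C,D,R$. The resolvent identity and $tS(t)=tC-R^*R+R^*D(D-t)^{-1}R$ give
\begin{align*}
S(t)-S(s)^*&=(t-\bar s)\,R^*(D-\bar s)^{-1}(D-t)^{-1}R,\\
tS(t)-\bar sS(s)^*&=(t-\bar s)\big[C+R^*(D-\bar s)^{-1}D(D-t)^{-1}R\big].
\end{align*}
Suppose $S(a_j)x_j=b_jx_j$ and put $v_j=(D-a_j)^{-1}Rx_j$. Take $s=a_j$, $t=a_l$ and multiply by $x_j^*$ and $x_l$. By \eqref{eq:x} the left sides become $(a_l-\bar a_j)(N_B)_{jl}$ and $(a_l-\bar a_j)(N_{AB})_{jl}$, so necessarily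
\[
v_j^*v_l=(N_B)_{jl},\qquad x_j^*Cx_l+v_j^*Dv_l=(N_{AB})_{jl}.
\]
The first equation suggests $v_j=Ke_j$ with $K=N_B^{1/2}$. The second asks for a splitting $N_{AB}=LCL+KDK$ into positive parts, and we take two halves. Then $Rx_j=(D-a_j)v_j$ determines $R$.

\begin{lemma}\label{lem:S}
Let $K=N_B^{1/2}$, $C=\frac12L^{-1}N_{AB}L^{-1}$, $D=\frac12K^{-1}N_{AB}K^{-1}$, $R=(DK-KA)L^{-1}$, and define $S$ by \eqref{eq:S}. Then $S$ is rational with poles in $\sigma(D)\subset(0,\infty)$, and:
\begin{enumerate}
\item[(i)] $S(a_j)x_j=b_jx_j$ for all $j$;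
\item[(ii)] for $t\in\mathbb H$ and $y\ne0$, $\operatorname{Im}(y^*S(t)y)\ge0$ and $\operatorname{Im}(t\,y^*S(t)y)>0$;
\item[(iii)] for real $t\notin\sigma(D)$ the matrix $S(t)$ is Hermitian, and $S(t)>0$ for $t<0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Both $C$ and $D$ are positive definite because $N_{AB}$ is; this is where the third hypothesis enters.

(i) We have $Rx_j=(D-a_j)Ke_j$, and $a_j\notin\sigma(D)$, so $(D-a_j)^{-1}Rx_j=Ke_j$. Using $R^*=L^{-1}(KD-A^*K)$ and $KDK=\frac12N_{AB}$,
\[
S(a_j)x_j=Cx_j+R^*Ke_j=L^{-1}\big[\tfrac12N_{AB}+\tfrac12N_{AB}-A^*N_B\big]e_j .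
\]
Since $A^*B^*=B^*A^*$,
\[
N_{AB}-A^*N_B=-\mathrm i(GAB-B^*A^*G-A^*GB+A^*B^*G)=-\mathrm i(GA-A^*G)B=N_AB .
\]
Hence $S(a_j)x_j=L^{-1}L^2Be_j=b_jx_j$.

(ii) Diagonalizing $D$ gives $y^*S(t)y=y^*Cy+\sum_\nu\kappa_\nu/(\tau_\nu-t)$ with $\kappa_\nu\ge0$, where $\tau_\nu>0$ are the eigenvalues of $D$. For $t\in\mathbb H$ we have $\operatorname{Im}\frac1{\tau_\nu-t}>0$, and $\frac t{\tau_\nu-t}=\frac{\tau_\nu}{\tau_\nu-t}-1$ has positive imaginary part because $\tau_\nu>0$. Finally $\operatorname{Im}(t\,y^*Cy)>0$.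

(iii) For real $t$ the matrix $(D-t)^{-1}$ is Hermitian, and for $t<0$ it is positive, so $S(t)\ge C>0$.
\end{proof}

The \emph{numerical range} of a matrix $X$ is $W(X)=\{y^*Xy:\|y\|=1\}$. It contains the eigenvalues, and $\|(\zeta-X)y\|\ge|\zeta-y^*Xy|$ for unit $y$ gives
\begin{equation}\label{eq:resolvent}
\|(\zeta-X)^{-1}\|\le1/\operatorname{dist}(\zeta,W(X))\qquad\text{when the distance is positive.}
\end{equation}
By (ii), for $t\in\mathbb H$,
\begin{equation}\label{eq:sector}
\sigma(S(t))\subset W(S(t))\subset\Sigma_t:=\{\zeta\ne0:0\le\arg\zeta<\pi-\arg t\}.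
\end{equation}
In particular $S(t)$ is invertible for $t\in\mathbb H$.

\begin{example}\label{ex:one}
Take $d=1$, $G=1$ and $a=b=c=e^{\mathrm i\pi/3}$, the image of the origin for $\alpha=(1,1,1)$ by Remark~\ref{rem:triangle}. Then $N_A=N_B=N_{AB}=\sqrt3$, so $C=D=\frac12$, $R=\frac12-a=-\frac{\sqrt3}2\mathrm i$, and
\[
S(t)=\frac12+\frac{3/4}{1/2-t}=\frac{2-t}{1-2t},\qquad-\frac1{tS(t)}=\frac{2t-1}{t(2-t)}=-\frac1{2t}+\frac{3/2}{2-t}.
\]
Indeed $S(a)=\frac12+\frac{\sqrt3}2\mathrm i=b$, both displayed functions map $\mathbb H$ into $\mathbb H$, and $t\mapsto(t,S(t),-1/(tS(t)))$ is a holomorphic disc in $\mathcal M$ through the given point. For real $t$ the signs of $(t,S(t))$ are $(-,+)$ on $(-\infty,0)$, $(+,+)$ on $(0,\frac12)$, $(+,-)$ on $(\frac12,2)$ and $(+,+)$ on $(2,\infty)$. So $(\arg t,\arg S(t))$ is always one of the vertices $(\pi,0)$, $(0,0)$, $(0,\pi)$ of the triangle of arguments that defines $\Omega$, never the point $(\pi,\pi)$ outside it. The exceptional points are $0$, the pole $\frac12$, the zero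 $2$, and $\infty$. In this scalar case $|f(t,S(t))|\le1$ is immediate. For $d>1$ the matrix $S(t)$, $t\in\mathbb H$, need not be normal, and the norm of $f(t,S(t))$ cannot be read off from its eigenvalues. It can be read off on the real line, where $S$ is Hermitian and the same picture holds for each eigenvalue.
\end{example}

\section{Proof of Proposition~\ref{prop:key}}\label{sec:proofkey}

We prove contractivity of $f(t,S(t))$ by the maximum principle from the real line. Two obstacles appear. For real $t$ the pairs $(t,\mu)$, $\mu\in\sigma(S(t))$, lie on $\partial\Omega$, where $f$ has no values. And the maximum principle with exceptional boundary points needs an a priori bound on $\mathbb H$. We remove both by replacing $f$ with functions that are holomorphic on a larger domain and decay as $\zeta\to0,\infty$.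

\subsection*{Smoothing}
Let $\Pi=\mathbb C\setminus\{-\mathrm ix:x\ge0\}$. On $\Pi$ we use $\arg\in(-\pi/2,3\pi/2)$ and the corresponding $\log$ and powers. For $0\le\delta\le\pi/4$ let
\[
\Omega_\delta=\{(t,\zeta)\in\Pi^2:\arg t>-\delta,\ \arg\zeta>-\delta,\ \arg t+\arg\zeta<\pi+\delta\},
\]
an open set with $\Omega_0=\Omega$.

\begin{lemma}\label{lem:smooth}
Let $f:\Omega\to M_N$ be holomorphic with $\|f\|\le1$. For $0<\kappa\le3/4$ and $\delta=\kappa\pi/3$ the function
\[
h_\kappa(t,\zeta)=e^{-\kappa((\log\zeta)^2+\pi^2)}\,f\big(e^{\mathrm i\delta}t^{1-\kappa},e^{\mathrm i\delta}\zeta^{1-\kappa}\big)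
\]
is holomorphic on $\Omega_\delta$ and satisfies $\|h_\kappa(t,\zeta)\|\le C_0e^{-\kappa(\log|\zeta|)^2}$ there, with $C_0=e^{5\pi^2/4}$. Moreover $\|h_\kappa(t,\zeta)\|\le1$ if $0\le\arg\zeta\le\pi$, and $h_\kappa\to f$ pointwise on $\Omega$ as $\kappa\to0$.
\end{lemma}

\begin{proof}
On $\Omega_\delta$ the two entries of $f$ have arguments larger than $\delta-(1-\kappa)\delta>0$, with sum less than $2\delta+(1-\kappa)(\pi+\delta)<3\delta+(1-\kappa)\pi=\pi$. So they form a point of $\Omega$. The scalar factor has modulus $e^{-\kappa(\log|\zeta|)^2}e^{\kappa((\arg\zeta)^2-\pi^2)}$. On $\Omega_\delta$ we have $|\arg\zeta|<\pi+2\delta\le3\pi/2$, so the second factor is at most $C_0$; it is at most $1$ if $|\arg\zeta|\le\pi$. The convergence follows from the continuity of $f$.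
\end{proof}

Fix $\kappa$ and write $h=h_\kappa$. We prove \eqref{eq:key} with $h(a_j,b_j)$ in place of $f(q(j))$; letting $\kappa\to0$ then gives \eqref{eq:key}.

\subsection*{The function $\Phi$}
For $t\in\Pi$ with $\arg t>-\delta$ let $U_t=\{\zeta:(t,\zeta)\in\Omega_\delta\}$, the sector $-\delta<\arg\zeta<\pi+\delta-\arg t$. Let $\mathcal O$ be the set of such $t\notin\sigma(D)$ with $\sigma(S(t))\subset U_t$. For $t\in\mathcal O$ define $h(t,S(t))$ by the Riesz--Dunford calculus in the second variable:
\[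
\Phi(t)=\sum_{\mu\in\sigma(S(t))}\operatorname*{Res}_{\zeta=\mu}\ (\zeta-S(t))^{-1}\otimes h(t,\zeta)\ \in M_d\otimes M_N .
\]
If $S(t)x=\mu x$ with $x\ne0$, then $(\zeta-S(t))^{-1}x=(\zeta-\mu)^{-1}x$, and only the residue at $\mu$ survives:
\begin{equation}\label{eq:eigen}
\Phi(t)(x\otimes\eta)=x\otimes h(t,\mu)\eta .
\end{equation}

\emph{Step 1: $\mathcal O$ is open and $\Phi$ is holomorphic on $\mathcal O$.} Let $t_0\in\mathcal O$ and let $\Delta_k\subset U_{t_0}$ be disjoint closed discs centered at the distinct eigenvalues of $S(t_0)$. Since $\Omega_\delta$ is open and $\{t_0\}\times\Delta_k$ is compact, $V\times\Delta_k\subset\Omega_\delta$ for a neighborhood $V$ of $t_0$. Eigenvalues depend continuously on the matrix, so after shrinking $V$ the function $S$ is holomorphic on $V$ and $\sigma(S(t))$ lies in the interior of $\bigcup_k\Delta_k$ for $t\in V$. Thus $V\subset\mathcal O$, and on $V$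
\[
\Phi(t)=\sum_k\frac1{2\pi\mathrm i}\oint_{\partial\Delta_k}(\zeta-S(t))^{-1}\otimes h(t,\zeta)\,d\zeta ,
\]
an integral over a fixed contour of an integrand that is holomorphic in $t$.

\emph{Step 2: boundary values.} By \eqref{eq:sector}, $\mathbb H\subset\mathcal O$. Let $Z_0\subset\mathbb R$ consist of $0$, $\sigma(D)$ and the real zeros of $\det S$. It is finite, since the rational function $\det S$ has no zeros in $\mathbb H$ and so is not identically zero. Let $t_0\in\mathbb R\setminus Z_0$. By Lemma~\ref{lem:S}(iii), $S(t_0)=\sum_k\mu_kP_k$ with distinct real $\mu_k\ne0$ and mutually orthogonal projections $P_k$, and all $\mu_k>0$ if $t_0<0$. So $(\arg t_0,\arg\mu_k)$ is $(0,0)$, $(0,\pi)$ or $(\pi,0)$, as in Example~\ref{ex:one}. Hence $(t_0,\mu_k)\in\Omega_\delta$ and $t_0\in\mathcal O$. By \eqref{eq:eigen}, $\Phi(t_0)=\sum_kP_k\otimes h(t_0,\mu_k)$, and by Lemma~\ref{lem:smooth}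
\[
\|\Phi(t_0)\|=\max_k\|h(t_0,\mu_k)\|\le1 .
\]
By Step 1, $\Phi$ is continuous at $t_0$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\fill[gray!25] (0,0) -- (0:2.7) arc (0:120:2.7) -- cycle;
\draw[thin] (-3,0) -- (3.2,0);
\draw[thin] (-60:1.3) -- (120:3.1);
\draw[thick,->] (0,0) -- (-11:1.7);
\draw[thick] (-11:1.7) -- (-11:3.1) node[right] {$\arg\zeta=-\delta/2$};
\draw[thick,->] (131:3.1) node[left] {$\arg\zeta=\pi-\arg t+\delta/2$} -- (131:1.6);
\draw[thick] (131:1.6) -- (0,0);
\draw[dashed] (0,0) -- (-22:3.1);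
\draw[dashed] (0,0) -- (142:2.5);
\node at (60:1.5) {$\Sigma_t$};
\end{tikzpicture}
\caption{For $t\in\mathbb H$ the numerical range of $S(t)$ lies in the shaded sector $\Sigma_t$, which is cut out by the thin lines $\operatorname{Im}\zeta=0$ and $\operatorname{Im}(t\zeta)=0$. The function $h(t,\cdot)$ is holomorphic between the dashed rays. The thick rays of integration make the angle $\delta/2$ with the thin lines, whatever $t$ is.}
\label{fig:contour}
\end{figure}

\emph{Step 3: $\Phi$ is bounded on $\mathbb H$.} The spectrum of $S(t)$ moves without bound near the poles of $S$, so we use a contour whose distance to the numerical range is controlled uniformly in $t$ (Figure~\ref{fig:contour}). Fix $t\in\mathbb H$. For small $\epsilon>0$ the region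
\[
\{-\delta/2<\arg\zeta<\pi-\arg t+\delta/2,\ \epsilon<|\zeta|<1/\epsilon\}
\]
has closure in $U_t$ and contains $\sigma(S(t))$, so by the residue theorem $\Phi(t)$ is $\frac1{2\pi\mathrm i}$ times the integral over its boundary. As $\epsilon\to0$ the arcs contribute nothing. On the small arc the resolvent stays bounded because $S(t)$ is invertible, $h$ is bounded, and the length is $O(\epsilon)$. On the large arc the resolvent is $O(\epsilon)$, the length is $O(1/\epsilon)$, and $\|h\|\le C_0e^{-\kappa(\log\epsilon)^2}\to0$. So $\Phi(t)$ is the integral over the two rays. By Lemma~\ref{lem:S}(ii), $W(S(t))$ lies in the half-planes $\{\operatorname{Im}\zeta\ge0\}$ and $\{\operatorname{Im}(t\zeta)\ge0\}$. A point $\zeta$ of the ray $\arg\zeta=-\delta/2$ has distance $|\zeta|\sin\frac\delta2$ to the first. For a point of the other ray, $t\zeta$ has argument $\pi+\delta/2$, so $\zeta$ has distance $|\zeta|\sin\frac\delta2$ to the second. By \eqref{eq:resolvent} and the substitution $|\zeta|=e^x$,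
\[
\|\Phi(t)\|\le\frac2{2\pi}\int_0^\infty\frac{C_0e^{-\kappa(\log r)^2}}{r\sin(\delta/2)}\,dr=\frac{C_0}{\pi\sin(\delta/2)}\int_{-\infty}^\infty e^{-\kappa x^2}dx ,
\]
which is finite and independent of $t$. Without the Gaussian factor in $h$ the integral would diverge at both ends.

\emph{Step 4: $\|\Phi\|\le1$ on $\mathbb H$.} Fix unit vectors $\xi,\xi'\in\mathbb C^d\otimes\mathbb C^N$ and a biholomorphic $\varphi:\mathbb H\to\mathbb D$, and let $\phi=\xi'^*(\Phi\circ\varphi^{-1})\xi$. Let $\lambda_1,\dots,\lambda_s\in\mathbb T$ be the points corresponding to $Z_0\cup\{\infty\}$. For $\epsilon>0$ the function $\log|\phi(\lambda)|+\epsilon\sum_k\log\frac{|\lambda-\lambda_k|}2$ is subharmonic on $\mathbb D$ or identically $-\infty$. It tends to $-\infty$ at each $\lambda_k$, because $\phi$ is bounded by Step 3. At every other point of $\mathbb T$ its upper limit is at most $0$, by Step 2 and $|\lambda-\lambda_k|\le2$. The maximum principle bounds it by $0$, and $\epsilon\to0$ gives $|\phi|\le1$.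

\emph{Step 5: conclusion.} By Lemma~\ref{lem:S}(i) and \eqref{eq:eigen}, $\Phi$ satisfies \eqref{eq:goal} with $h$ in place of $f$. Write $h_j=h(a_j,b_j)$ and apply Lemma~\ref{lem:pick} with $t_j=a_j$ and $\xi_j=x_j\otimes\eta_j$. Since $\xi_j^*(I-\Phi(a_j)^*\Phi(a_l))\xi_l=x_j^*x_l\cdot\eta_j^*(I-h_j^*h_l)\eta_l$, the identity \eqref{eq:x} gives
\[
0\le\sum_{j,l}\frac{x_j^*x_l}{-\mathrm i(a_l-\bar a_j)}\,\eta_j^*(I-h_j^*h_l)\eta_l=\sum_{j,l}g_{jl}\,\eta_j^*(I-h_j^*h_l)\eta_l .
\]
Letting $\kappa\to0$ proves Proposition~\ref{prop:key}, and with it Theorems~\ref{thm:main} and~\ref{thm:comp}. \qed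

\begin{thebibliography}{9}
\bibitem{KZ} \L ukasz Kosi\'nski and W\l odzimierz Zwonek, \emph{Extension property in the tridisc}, arXiv:1906.06607 (2019).
\end{thebibliography}
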